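# An $\mathbf F_{\sigma\delta}$ weakly selective dense ideal that no Polish space represents

## 1. Nowhere dense sets of binary sequences

We begin with one ideal for which everything can be done by hand.

**Conventions on ideals.** All ideals $J$ on a countable set $D$ are proper ($D\notin J$) and contain every finite subset of $D$. A set $a\subseteq D$ is *$J$-positive* if $a\notin J$. The ideal $J$ is *dense* (or *tall*) if every infinite subset of $D$ contains an infinite subset in $J$. It is *weakly selective* if for every $J$-positive $a$ and every function $f$ on $a$ there is a $J$-positive $b\subseteq a$ on which $f$ is constant or 1-1. When no fiber of $f$ is positive, this asks for a positive set meeting each fiber at most once.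

We identify $P(D)$ with the Cantor space $2^D$, so topological words apply to sets of subsets of $D$. For a finite $e\subseteq D$ the set $\{a:e\subseteq a\}$ is open and closed. A family is $\mathbf F_{\sigma\delta}$ if it is a countable intersection of countable unions of closed sets, and *analytic* if it is a continuous image of a Polish space or empty; Borel sets are analytic. Write $a\subseteq^*A$ if $a\setminus A$ is finite.

For finite or infinite sequences, $s\subseteq t$ means that $s$ is an initial segment of $t$, possibly equal to $t$. For $v\in 2^{<\omega}$ let $[v]=\{x\in2^\omega:v\subseteq x\}$ and let $C_v=\{s\in2^{<\omega}:v\subseteq s\}$ be the cone above $v$.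

**Definition.** A set $a\subseteq 2^{<\omega}$ is *dense below $u$* if $a\cap C_v\neq\emptyset$ for every $v\supseteq u$. Let $\mathtt{NWD}$ be the family of all $a\subseteq2^{<\omega}$ that are dense below no $u$. For $a\subseteq 2^{<\omega}$ let $\mathrm{cl}(a)$ be the set of $x\in2^\omega$ such that for every $n$ some $s\in a$ satisfies $x|n\subseteq s$.

For example, $a=\{0^n1:n\in\omega\}$ has $\mathrm{cl}(a)=\{000\dots\}$ and lies in $\mathtt{NWD}$.

**Proposition 1.** $\mathtt{NWD}$ is a dense, weakly selective, $\mathbf F_{\sigma\delta}$ ideal, and $a\in\mathtt{NWD}$ if and only if $\mathrm{cl}(a)$ is meager in $2^\omega$.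

*Proof.* **Meager closures.** The set $\mathrm{cl}(a)$ is closed: if $x\notin\mathrm{cl}(a)$, then $a\cap C_{x|n}=\emptyset$ for some $n$, and $[x|n]$ misses $\mathrm{cl}(a)$. If $a$ is dense below $u$, then $[u]\subseteq\mathrm{cl}(a)$, which is not meager by the Baire category theorem. If $a$ is dense below no $u$, then every $[u]$ contains some $[v]$ with $a\cap C_v=\emptyset$, so $[v]\cap\mathrm{cl}(a)=\emptyset$, and $\mathrm{cl}(a)$ is nowhere dense.

**Ideal.** The whole set is dense below $\emptyset$. A finite set misses $C_v$ once $v$ is longer than all its elements. Heredity is clear. If $a,a'\in\mathtt{NWD}$ and $u$ is given, take $v\supseteq u$ with $a\cap C_v=\emptyset$ and then $v'\supseteq v$ with $a'\cap C_{v'}=\emptyset$; so $a\cup a'$ is not dense below $u$.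

**Complexity.** By definition
$$a\in\mathtt{NWD}\iff\forall u\ \exists v\supseteq u\quad a\subseteq 2^{<\omega}\setminus C_v ,\tag{1}$$
and each condition $a\subseteq A$ is closed in $a$.

**Density.** Let $c$ be infinite. By König's lemma there is $x\in2^\omega$ such that infinitely many $s\in c$ extend $x|n$, for every $n$. Pick distinct $s_n\in c$ with $s_n\supseteq x|n$ and let $c'=\{s_n:n\in\omega\}$. Given $u$, take $v\supseteq u$ incompatible with some $x|n$. Only $s_0,\dots,s_{n-1}$ can extend $v$, and we lengthen $v$ beyond these. So $c'\in\mathtt{NWD}$.

**Weak selectivity.** Let $c$ be dense below $u$ and let all fibers of $f$ on $c$ be in $\mathtt{NWD}$. If $g\in\mathtt{NWD}$, then $c\setminus g$ is still dense below $u$: given $v\supseteq u$, take $v'\supseteq v$ with $g\cap C_{v'}=\emptyset$, and use an element of $c\cap C_{v'}$. List the extensions of $u$ as $v_0,v_1,\dots$. Since finite unions of fibers are in $\mathtt{NWD}$, we can choose $s_n\in c\cap C_{v_n}$ with $f(s_n)\notin\{f(s_0),\dots,f(s_{n-1})\}$. Then $\{s_n:n\in\omega\}$ is dense below $u$ and $f$ is 1-1 on it. $\square$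

So $\mathtt{NWD}$ has three combinatorial properties, and it is read off from a space ($2^\omega$) and a $\sigma$-ideal (the meager sets). What changes if we are given only the three properties and must find the space?

## 2. Ideals read off from a $\sigma$-ideal on a Polish space

Let $X$ be a Polish space with a fixed compatible metric and $\mathcal O$ a countable base consisting of nonempty open sets.

**Definition.** For $a\subseteq\mathcal O$ let $\mathrm{cl}(a)$ be the set of $x\in X$ such that for every $\varepsilon>0$ there is $O\in a$ with $O\subseteq B(x,\varepsilon)$. For a $\sigma$-ideal $I$ on $X$, always proper ($X\notin I$) and containing all singletons unless said otherwise, put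
$$J_I=\{a\subseteq\mathcal O:\mathrm{cl}(a)\in I\}.$$

For $X=2^\omega$, $\mathcal O=\{[s]:s\in2^{<\omega}\}$ and $I$ the meager sets, this is $\mathtt{NWD}$. Isolated points behave oddly: in $X=[0,1]\cup\{2\}$ the set $\{2\}$ belongs to every base, and $2\in\mathrm{cl}(\{\{2\}\})$, so a finite $a$ can have nonempty $\mathrm{cl}(a)$.

**Conjecture** (from Marcin Sabok, Jindrich Zapletal, "Forcing properties of ideals of closed sets", arXiv:1001.2819 (2010)). If $J$ is a dense $\mathbf F_{\sigma\delta}$ weakly selective ideal on $\omega$, then there are a Polish space $X$ with a countable base $\mathcal O$ and a $\sigma$-ideal $I$ on $X$ such that under some identification of $\omega$ and $\mathcal O$ the ideal $J$ becomes $J_I$.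

We shall see that this is false. First, some facts about $\mathrm{cl}$. Every ball around $x$ contains some $W\in\mathcal O$ with $x\in W$, and every such $W$ contains a ball around $x$, so
$$x\in\mathrm{cl}(a)\iff\text{every }W\in\mathcal O\text{ with }x\in W\text{ contains some }O\in a.\tag{2}$$
In particular, $\mathrm{cl}$ does not depend on the compatible metric.

**Lemma 2.** Let $x\in\mathrm{cl}(a)$, and suppose some $W_0\in\mathcal O$ with $x\in W_0$ contains only finitely many $O\in a$. Then $\{x\}\in a$.

*Proof.* For $W\in\mathcal O$ with $x\in W\subseteq W_0$ let $a_W=\{O\in a:O\subseteq W\}$. These sets are finite, and nonempty by (2). Given two such $W,W'$ there is $W''\in\mathcal O$ with $x\in W''\subseteq W\cap W'$, and $a_{W''}\subseteq a_W\cap a_{W'}$. Hence an $a_W$ of least size is contained in all the others. Any $O$ in it is contained in every small neighborhood of $x$ and is nonempty, so $O=\{x\}$. $\square$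

**Proposition 3.** Every $J_I$ is a dense, weakly selective ideal on the (countably infinite) set $\mathcal O$.

*Proof.* **Ideal.** Countable sets are in $I$ and $X\notin I$, so $X$ is uncountable and $\mathcal O$ is infinite. We have $\mathrm{cl}(\mathcal O)=X\notin I$. If $a$ is finite, then $\mathrm{cl}(a)\subseteq\{x:\{x\}\in a\}$ by Lemma 2, a finite set. Clearly $\mathrm{cl}$ is monotone. Finally $\mathrm{cl}(a\cup a')=\mathrm{cl}(a)\cup\mathrm{cl}(a')$: if $x$ is in the left side, then one of $a,a'$ has members inside $B(x,\varepsilon)$ for arbitrarily small, hence all, $\varepsilon$.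

**Density.** Let $c\subseteq\mathcal O$ be infinite. Suppose first that no $x\in\mathrm{cl}(c)$ has infinitely many members of $c$ inside each of its neighborhoods. By Lemma 2, $\{x\}\in c$ for every $x\in\mathrm{cl}(c)$, so $\mathrm{cl}(c)$ is countable and $c\in J_I$. Otherwise fix such an $x$, choose distinct $O_n\in c$ with $O_n\subseteq B(x,2^{-n})$, and let $c'=\{O_n:n\in\omega\}$. If $y\in\mathrm{cl}(c')$ and $y\ne x$, then some $W_0\in\mathcal O$ with $y\in W_0$ is disjoint from some $B(x,2^{-n})$, so it contains at most $O_0,\dots,O_{n-1}$, and $\{y\}\in c'$ by Lemma 2. So $\mathrm{cl}(c')$ is countable and $c'\in J_I$.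

**Weak selectivity.** Let $a\notin J_I$ and let all fibers of $f$ on $a$ be in $J_I$. Let $U$ be the union of all $W\in\mathcal O$ with $\mathrm{cl}(a)\cap W\in I$, and $C=\mathrm{cl}(a)\setminus U$. Since $\mathcal O$ is countable, $\mathrm{cl}(a)\cap U\in I$, so $C\notin I$. If $W\in\mathcal O$ meets $C$, then $\mathrm{cl}(a)\cap W\notin I$, and as $\mathrm{cl}(a)\cap W\subseteq(C\cap W)\cup(\mathrm{cl}(a)\cap U)$, also $C\cap W\notin I$. List the members of $\mathcal O$ that meet $C$ as $W_0,W_1,\dots$ (with repetitions if necessary). Choose $O_n\in a$ with $O_n\subseteq W_n$ and $f(O_n)\notin\{f(O_m):m<n\}$. This is possible: let $g\in J_I$ be the union of the finitely many fibers to be avoided. Then $C\cap W_n\not\subseteq\mathrm{cl}(g)$, and a point of $(C\cap W_n)\setminus\mathrm{cl}(g)$ is in $\mathrm{cl}(a\setminus g)$, so $W_n$ contains a member of $a\setminus g$. Let $b=\{O_n:n\in\omega\}$. By (2), $C\subseteq\mathrm{cl}(b)$, so $b\notin J_I$, and $f$ is 1-1 on $b$. $\square$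

The conjecture asks for a converse, under a complexity bound. The source also quotes that $J_I$ is $\mathbf F_{\sigma\delta}$ whenever $X$ is compact and $J_I$ is analytic, which explains the bound.

## 3. Countable families of sets versus closed families

For $\mathtt{NWD}$ the $\mathbf F_{\sigma\delta}$ definition (1) is special: the closed families in it have the form $P(A)$ for countably many sets $A$, here complements of cones. A general hereditary closed family is not of this form. For instance, in a tree the family of all chains (sets of pairwise comparable elements) is hereditary and closed, since being a chain is tested on pairs. It contains every singleton, so it could only be $P(A)$ with $A$ the whole tree, which is not a chain.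

Now try to prove the conjecture. Given $J$ on $D$, take a countable algebra $\mathcal A\subseteq P(D)$ containing the finite sets, and let $X$ be the space of ultrafilters on $\mathcal A$ without finite members. To $a\subseteq D$ attach the closed set $\mathrm{acc}(a)$ of those $x\in X$ such that $a\cap A$ is infinite for all $A\in x$, and let $I$ be the $\sigma$-ideal generated by the sets $\mathrm{acc}(b)$, $b\in J$. For this to return $J$ we need at the very least that
$$\mathrm{acc}(a)\subseteq\mathrm{acc}(b),\ b\in J\ \Longrightarrow\ a\in J .$$
If every $A\in\mathcal A$ with $b\subseteq^*A$ satisfies $a\subseteq^*A$, then $\mathrm{acc}(a)\subseteq\mathrm{acc}(b)$: if $x\notin\mathrm{acc}(b)$, some $B\in x$ has $b\cap B$ finite, so $b\subseteq^*D\setminus B$, so $a\cap B$ is finite and $x\notin\mathrm{acc}(a)$. So countably many sets $A$ must be able to tell members of $J$ from nonmembers by almost inclusion. If $J$ is defined as in (1), the relevant $A$ can be put into $\mathcal A$. For a general $\mathbf F_{\sigma\delta}$ ideal nothing provides them, and the proof stops here. Section 9 shows that this is the only obstacle.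

The same demand is made by every representation, not only this one. The next lemma says so, in a form that is ready to be contradicted.

**Lemma 4 (transfer).** Let $X$ be Polish with a countable base $\mathcal O$ of nonempty open sets, $\varphi:D\to\mathcal O$ a bijection, and $I\subseteq P(X)$ a family closed under subsets and under unions with countable sets. Suppose $J=\{a\subseteq D:\mathrm{cl}(\varphi[a])\in I\}$. For $W\in\mathcal O$ let $A_W=\{d\in D:\varphi(d)\subseteq W\}$. If $b\in J$ and $a\subseteq D$ are such that
$$\text{for every }W\in\mathcal O:\quad a\cap A_W\text{ infinite}\ \Longrightarrow\ b\cap A_W\neq\emptyset,$$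
then $a\in J$.

*Proof.* Let $x\in\mathrm{cl}(\varphi[a])$. If $a\cap A_W$ is infinite for every $W\in\mathcal O$ with $x\in W$, then $b\cap A_W\ne\emptyset$ for all these $W$, and $x\in\mathrm{cl}(\varphi[b])$ by (2). Otherwise $a\cap A_{W_0}$ is finite for some $W_0\ni x$, and $\{x\}=\varphi(d)$ for some $d\in a$ by Lemma 2. Hence $\mathrm{cl}(\varphi[a])\subseteq\mathrm{cl}(\varphi[b])\cup Y$ with $Y=\{x:\{x\}\in\varphi[a]\}$ countable. Since $\mathrm{cl}(\varphi[b])\in I$, the right side is in $I$, so $\mathrm{cl}(\varphi[a])\in I$ and $a\in J$. $\square$

To refute the conjecture we therefore want an ideal $J$ on $D$ such that *for every countable family of subsets of $D$ there are $b\in J$ and $a\notin J$ such that each member of the family that meets $a$ infinitely often meets $b$*. For $\mathtt{NWD}$ this fails already for the family of cones: if $a$ is dense below $u$, then $a$ meets each $C_v$, $v\supseteq u$, infinitely often (it meets $C_{v'}$ for arbitrarily long $v'\supseteq v$), so $b$ would meet all these cones and be dense below $u$.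

How can one beat an arbitrary countable family $(A_i)$? Let $D$ be a tree and grow a branch $z$, treating one $A_i$ at a time: if $A_i$ has an element above the current node, pass through such an element; if not, then $A_i$ misses the whole cone above the current node. With each $A_i$ treated infinitely often, the branch $b=\{z|k:k\ge1\}$ ends up meeting $A_i$ infinitely often unless $A_i$ misses a cone above some $z|k$. Let now $a$ consist of one-step *offshoots* of $z$, one at each level. Almost all of $a$ lies above each $z|k$, so every $A_i$ meeting $a$ infinitely often meets $b$. A branch is a chain and a set of offshoots is an antichain. So we want a version of $\mathtt{NWD}$ on a tree in which density is counted only along antichains. The count must go through *finite* antichains. A definition asking for one infinite antichain with somewhere dense labels quantifies over infinite sets, and no $\mathbf F_{\sigma\delta}$ bound can be read off from it; a quantifier over finite antichains ranges over a countable set.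

**Theorem 1.** There is a proper ideal $J$ on a countable set $D$, containing all finite sets, which is dense, $\mathbf F_{\sigma\delta}$ and weakly selective, but is not isomorphic to $J_I$ for any Polish space $X$, any countable base $\mathcal O$ of nonempty open sets, and any $\sigma$-ideal $I$ containing the singletons.

**Theorem 2.** For the ideal $J$ constructed for Theorem 1 there are no Polish $X$, countable base $\mathcal O$ of nonempty open sets, bijection $\varphi:D\to\mathcal O$, and family $I\subseteq P(X)$, merely closed under subsets and under unions with countable sets, with $J=\{a:\mathrm{cl}(\varphi[a])\in I\}$.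

In particular, the conjecture is false.

## 4. Largeness measured by finite antichains

**Definition.** Let $D=\omega^{<\omega}\setminus\{\emptyset\}$. Elements $s,t\in D$ are *comparable* if $s\subseteq t$ or $t\subseteq s$; an *antichain* is a set of pairwise incomparable elements. Enumerate $2^{<\omega}=\{q_j:j\in\omega\}$ without repetitions, and for $s\in D$ with last entry $j$ let $r(s)=q_j$, the *label* of $s$. Fix finite sets $F_0\subseteq F_1\subseteq\cdots$ with $\bigcup_mF_m=D$.

For $u\in2^{<\omega}$ and $m\in\omega$ a finite $e\subseteq D$ is *$(u,m)$-dense* if for every $w\in2^m$ there is $d\in e$ with $u^\frown w\subseteq r(d)$. A set $a\subseteq D$ is *$u$-large* if for every $m$ there is a finite $(u,m)$-dense antichain $e\subseteq a\setminus F_m$. Finally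
$$J=\{a\subseteq D:a\text{ is }u\text{-large for no }u\in2^{<\omega}\}.$$

A $(u,m+1)$-dense set is $(u,m)$-dense. Note that for different $m$ the antichains $e$ may be comparable with each other; only each single $e$ must be an antichain.

Three examples. The set of all sequences of length one is an antichain, and for each $w$ infinitely many $j$ have $q_j\supseteq w$; so this set is $\emptyset$-large. A fiber $\{d:r(d)=q\}$ is in $J$, because for $m>|q|$ no $u^\frown w$ with $w\in2^m$ is contained in $q$. The chain $\{\langle0\rangle,\langle0,1\rangle,\langle0,1,2\rangle,\dots\}$ has every element of $2^{<\omega}$ as a label, and yet it is in $J$: an antichain inside it has at most one element, and a set with at most one element is never $(u,1)$-dense, since no label extends both $u^\frown0$ and $u^\frown1$. So the antichain requirement matters.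

**Lemma 5.** If $a=a'\cup a''$ is $u$-large, then $a'$ is $u$-large or $a''$ is $v$-large for some $v\supseteq u$.

*Proof.* Suppose $a'$ is not $u$-large. Fix $m_0$ such that no finite antichain $e\subseteq a'\setminus F_{m_0}$ is $(u,m_0)$-dense. For each $M\ge m_0$ pick a finite $(u,M)$-dense antichain $e_M\subseteq a\setminus F_M$. Then $e_M\cap a'$ is an antichain contained in $a'\setminus F_{m_0}$, so it is not $(u,m_0)$-dense: there is $w_M\in2^{m_0}$ such that no $d\in e_M\cap a'$ has $r(d)\supseteq u^\frown w_M$. As $2^{m_0}$ is finite, some $w$ satisfies $w_M=w$ for infinitely many $M$; consider such $M$. For every $w'\in2^{M-m_0}$ there is $d\in e_M$ with $r(d)\supseteq u^\frown w^\frown w'$, and by the choice of $w$ this $d$ is not in $a'$, so it is in $a''$. Hence $e_M\cap a''$ is a $(u^\frown w,M-m_0)$-dense antichain contained in $a''\setminus F_M$. Given $k$, choose such an $M\ge m_0+k$; then $F_k\subseteq F_M$ and $(u^\frown w,M-m_0)$-density implies $(u^\frown w,k)$-density. So $a''$ is $u^\frown w$-large. $\square$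

**Proposition 6.** $J$ is a proper ideal containing all finite sets, it is $\mathbf F_{\sigma\delta}$ and dense, and
$$\text{if }c\text{ is }u\text{-large and }g\in J,\text{ then }c\setminus g\text{ is }u\text{-large}.\tag{3}$$

*Proof.* **Ideal.** $D$ is $\emptyset$-large by the first example. A finite set $a$ is contained in some $F_m$, and $a\setminus F_m=\emptyset$ is not $(u,m)$-dense. Heredity is clear. If $a'\cup a''\notin J$, it is $u$-large for some $u$, and Lemma 5 says that one of $a',a''$ is not in $J$.

**Property (3).** Apply Lemma 5 to $c=(c\setminus g)\cup(c\cap g)$. Since $c\cap g\in J$ is $v$-large for no $v$, the set $c\setminus g$ is $u$-large.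

**Complexity.** We have $a\in J$ iff for all $u$ there is $m$ such that no finite $(u,m)$-dense antichain $e$ satisfies $e\subseteq a\setminus F_m$. For fixed $u,m$ the complementary condition on $a$ is a union of open sets $\{a:e\subseteq a\}$, so the condition is closed. There are countably many $u$ and $m$, so $J$ is $\mathbf F_{\sigma\delta}$.

**Density.** Let $c\subseteq D$ be infinite. List $2^{<\omega}$ as $v_0,v_1,\dots$ and choose infinite sets $c=c_0\supseteq c_1\supseteq\cdots$ such that $c_{n+1}$ is either $\{d\in c_n:r(d)\supseteq v_n\}$ or $\{d\in c_n:r(d)\not\supseteq v_n\}$. Pick distinct $d_n\in c_n$ and let $c'=\{d_n:n\in\omega\}$. For each $v$ the set $\{d\in c':r(d)\supseteq v\}$ is finite or cofinite in $c'$. Let $u$ be given. The sets for $v=u^\frown0$ and $v=u^\frown1$ are disjoint, so they are not both cofinite in $c'$, and the one for some $u^\frown i$ is finite. Choose $m\ge1$ such that $F_m$ contains it. No $e\subseteq c'\setminus F_m$ is $(u,m)$-dense, because a $w\in2^m$ beginning with $i$ is not served. So $c'\in J$. $\square$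

## 5. Weak selectivity: dense antichains with candidates to spare

Let us repeat the argument for $\mathtt{NWD}$. Let $c$ be $u$-large with all fibers of $f$ in $J$. We must find, for each $m$, a $(u,m)$-dense antichain on which $f$ is 1-1. Taking it inside one given dense antichain $e$ does not work: $f$ may be constant on $e$, since finite sets are in $J$. Picking the elements from different antichains, with new values of $f$ each time, secures injectivity, but the chosen elements may then be comparable. The remedy is to use for each target $w$ a separate antichain that is much denser than necessary, so that it has many candidates for $w$, more than the comparabilities can kill.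

**Proposition 7.** $J$ is weakly selective.

*Proof.* Let $c\notin J$, say $c$ is $u$-large, and let $f$ be a function on $c$. If some fiber of $f$ is $J$-positive, $f$ is constant on it. Assume that all fibers are in $J$.

**Step 1: a supply of antichains.** The purpose is to separate the values of $f$ and to exclude one direction of comparability. For $m\ge1$ let $N_m=2^m$ and $2^m=\{w_1,\dots,w_{N_m}\}$. In the lexicographic order of the pairs $(m,i)$, $1\le i\le N_m$, we choose finite antichains $e_{m,i}\subseteq c\setminus F_m$ such that

1. $e_{m,i}$ is $(u,2m)$-dense;
2. $f[e_{m,i}]$ is disjoint from the $f$-images of all earlier sets;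
3. no element of $e_{m,i}$ is an initial segment of, or equal to, an element of an earlier set.

Suppose the earlier sets are chosen. Let $E$ be their (finite) union and $G\subseteq D$ the finite set of all nonempty initial segments of elements of $E$, including the elements of $E$. The set $f^{-1}[f[E]]$ is a finite union of fibers, so it is in $J$, and $c\setminus f^{-1}[f[E]]$ is $u$-large by (3). Choose $M\ge2m$ with $F_M\supseteq G$. By largeness there is a finite $(u,M)$-dense antichain in $c\setminus f^{-1}[f[E]]$ avoiding $F_M$. It is $(u,2m)$-dense, avoids $F_m$ and $G$, and can serve as $e_{m,i}$.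

**Step 2: one element from each antichain.** The purpose is to exclude the other direction of comparability. Fix $m$. For $i=N_m,N_m-1,\dots,1$, in this descending order, choose $d_{m,i}\in e_{m,i}$ with $r(d_{m,i})\supseteq u^\frown w_i$ which is not an initial segment of any $d_{m,i'}$ with $i'>i$.

This is possible by counting. For each $w'\in2^m$ the sequence $w_i{}^\frown w'$ has length $2m$, so by property 1 there is $d\in e_{m,i}$ with $r(d)\supseteq u^\frown w_i{}^\frown w'$. Different $w'$ have incompatible $u^\frown w_i{}^\frown w'$, so they give different $d$. Hence there are at least $2^m=N_m$ candidates. Each $d_{m,i'}$ with $i'>i$ has at most one initial segment in $e_{m,i}$, because initial segments of one sequence are comparable and $e_{m,i}$ is an antichain. So at most $N_m-i\le N_m-1$ candidates are excluded.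

**Step 3: the positive set.** Let $e'_m=\{d_{m,i}:1\le i\le N_m\}$. For $i'>i$ we have $d_{m,i}\not\subseteq d_{m,i'}$ by Step 2, and $d_{m,i'}\not\subseteq d_{m,i}$ by property 3, as $e_{m,i'}$ was chosen later than $e_{m,i}$. So $e'_m$ is an antichain; it is contained in $c\setminus F_m$, and it is $(u,m)$-dense. Let $b=\bigcup_{m\ge1}e'_m$. For $m\ge1$ the set $e'_m$ witnesses $u$-largeness of $b$ at $m$, and $e'_1$ does so at $m=0$. So $b\subseteq c$ is $J$-positive. As $b$ has one element from each $e_{m,i}$, property 2 shows that $f$ is 1-1 on $b$. $\square$

## 6. A branch and its offshoots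

**Proposition 8.** For every countable family $\mathcal S\subseteq P(D)$ there are $b\in J$ and $a\notin J$ such that every $A\in\mathcal S$ with $a\cap A$ infinite has $b\cap A$ infinite.

*Proof.* We may assume $\mathcal S\ne\emptyset$.

**Step 1: the branch.** It should meet each $A\in\mathcal S$ infinitely often unless $A$ misses a whole cone around it. Let $(A_i)_{i\in\omega}$ list $\mathcal S$ with each member occurring infinitely often. Let $s_0=\langle0\rangle$. Given $s_i$: if some $d\supsetneq s_i$ is in $A_i$, let $s_{i+1}$ be such a $d$; otherwise let $s_{i+1}=s_i{}^\frown0$. The $s_i$ strictly increase; let $z=\bigcup_is_i\in\omega^\omega$. For each $A\in\mathcal S$,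
$$\text{either there is }k\ge1\text{ such that no }d\supseteq z|k\text{ is in }A,\quad\text{or }z|k\in A\text{ for infinitely many }k.\tag{4}$$
Indeed, if the second case of the construction occurs at some $i$ with $A_i=A$, then no $d\supsetneq s_i$ is in $A$, and the first alternative holds with $k=|s_i|+1$. Otherwise $s_{i+1}\in A$ for the infinitely many $i$ with $A_i=A$, and each $s_{i+1}$ is some $z|k$.

**Step 2: $b\in J$.** Let $b=\{z|k:k\ge1\}$. It is a chain, so an antichain contained in $b$ has at most one element and is not $(u,1)$-dense for any $u$. So $b\in J$.

**Step 3: the offshoots.** They should form an antichain with dense labels. Let $(v_k)_{k\ge1}$ list $2^{<\omega}$ with each element occurring infinitely often. Infinitely many $j$ have $q_j\supseteq v_k$, so we may pick $j_k\ne z(k)$ with $q_{j_k}\supseteq v_k$. Let $d_k=(z|k)^\frown j_k$ and $a=\{d_k:k\ge1\}$. For $k<l$ we have $d_l\supseteq z|(k+1)=(z|k)^\frown z(k)$, while $d_k$ has length $k+1$ and last entry $j_k\ne z(k)$; as $d_l$ is longer than $d_k$, the two are incomparable. So $a$ is an antichain. Given $m$, for each $w\in2^m$ infinitely many $k$ have $v_k=w$ and hence $r(d_k)\supseteq w$;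 for each $w$ choose one such $d_k\notin F_m$. This gives a finite $(\emptyset,m)$-dense antichain in $a\setminus F_m$. So $a$ is $\emptyset$-large and $a\notin J$.

**Step 4: comparison.** Let $A\in\mathcal S$ with $a\cap A$ infinite. For each $k$, all but finitely many elements of $a$ extend $z|k$ (those $d_l$ with $l\ge k$). So for each $k$ some $d\supseteq z|k$ is in $A$, and the first alternative of (4) fails. Hence $b\cap A$ is infinite. $\square$

*Proof of Theorems 1 and 2.* By Propositions 6 and 7, $J$ has all the positive properties claimed in Theorem 1. Suppose $X,\mathcal O,\varphi,I$ are as in Theorem 2. Apply Proposition 8 to the countable family $\{A_W:W\in\mathcal O\}$ of Lemma 4 and get $b\in J$, $a\notin J$. Lemma 4 gives $a\in J$, a contradiction. This proves Theorem 2. A $\sigma$-ideal containing the singletons is closed under subsets and under unions with countable sets, so $J$ is not isomorphic to any $J_I$ as in Theorem 1. $\blacksquare$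

## 7. Almost inclusion in countably many sets

We return to definitions of the shape (1). They turn out to describe exactly the analytic ideals $J_I$.

**Theorem 3.** For a proper ideal $J\supseteq\mathrm{Fin}$ on a countable infinite set $D$ the following are equivalent.

1. $J$ is analytic and isomorphic to some $J_I$ ($X$ Polish, $I$ a proper $\sigma$-ideal containing singletons).
2. $J$ is dense, weakly selective, and there are countable families $\mathcal A_n\subseteq P(D)$, $n\in\omega$, with
$$a\in J\iff\forall n\ \exists A\in\mathcal A_n\ \ a\subseteq^*A.\tag{5}$$
3. $J$ is $\mathbf F_{\sigma\delta}$ and isomorphic to some $J_I$ with $X=2^\omega$.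

In particular, for every Polish $X$, if $J_I$ is analytic then it is $\mathbf F_{\sigma\delta}$. Condition (5) does not follow from "dense, $\mathbf F_{\sigma\delta}$, weakly selective".

For $\mathtt{NWD}$, (1) gives (5) with one family for each $u$, namely $\{2^{<\omega}\setminus C_v:v\supseteq u\}$. If $a\subseteq^*2^{<\omega}\setminus C_v$, then $a\cap C_{v'}=\emptyset$ for a longer $v'\supseteq v$, so replacing $\subseteq$ by $\subseteq^*$ changes nothing. That the ideal of Section 4 violates (5) is immediate from Proposition 8: if (5) held, apply the proposition to the family of all $D\setminus A$, $A\in\bigcup_n\mathcal A_n$. For each $n$ some $A\in\mathcal A_n$ has $b\setminus A$ finite, so $a\setminus A$ is finite, and (5) gives $a\in J$, a contradiction. This proves the last sentence of the theorem.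

The implication 3⇒1 is trivial, and the statement on analytic $J_I$ is 1⇒3. The next two sections prove 1⇒2 and 2⇒3.

## 8. Points as singletons in a hyperspace (1⇒2)

We may take $D=\mathcal O$ and $J=J_I$. Density and weak selectivity are Proposition 3. It remains to find the families $\mathcal A_n$. The obvious tool is compactness, which $X$ lacks, so we replace basic open sets by points of a compact space.

We use these textbook facts. For a compact metric space $Z$ the set $K(Z)$ of compact subsets of $Z$, with the Hausdorff metric on nonempty sets and $\emptyset$ as an isolated point, is compact metrizable. Its topology is generated by the sets $\{L:L\subseteq V\}$ and $\{L:L\cap V\neq\emptyset\}$, $V\subseteq Z$ open. The relation $L'\subseteq L$ is closed. Images of analytic sets under Borel maps between Polish spaces are analytic.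

**Step 1: replacing $\mathrm{cl}$ by accumulation in a compact space.** Embed $X$ in a compact metrizable space $\hat X$. Let $Y$ be the compact metrizable space of nonempty compact subsets of $\hat X$, with a fixed metric, and let $E(O)\in Y$ be the closure of $O\in\mathcal O$ in $\hat X$. For $a\subseteq\mathcal O$ let $\mathrm{Acc}(a)$ be the set of $y\in Y$ each of whose neighborhoods contains $E(O)$ for infinitely many $O\in a$. It is closed, since the complement is clearly open.

For $x\in X$ the sets $\{L\in Y:L\subseteq V\}$, $V$ an open neighborhood of $x$ in $\hat X$, form a neighborhood base at $\{x\}$. We claim that $\{x\}\in\mathrm{Acc}(a)$ iff for each such $V$ infinitely many $O\in a$ satisfy $O\subseteq V$. If $E(O)\subseteq V$, then $O\subseteq V$. Conversely, by regularity there is an open $V'\ni x$ with closure contained in $V$, and $O\subseteq V'$ implies $E(O)\subseteq V$.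

The sets $V\cap X$ are exactly the open neighborhoods of $x$ in $X$. So $\{x\in X:\{x\}\in\mathrm{Acc}(a)\}\subseteq\mathrm{cl}(a)$, and by Lemma 2 every $x$ in the difference satisfies $\{x\}\in a$. The difference is therefore countable. Put
$$I^*=\{B\subseteq Y:\{x\in X:\{x\}\in B\}\in I\}.$$
It is closed under subsets and countable unions because $I$ is, and since $I$ contains the countable sets,
$$a\in J\iff\mathrm{Acc}(a)\in I^*.\tag{6}$$

**Step 2: a $\sigma$-ideal of compact sets.** The purpose is to move from subsets of $\mathcal O$ to compact sets. Let $Y_0=\mathrm{Acc}(\mathcal O)$, a compact set, and $\mathcal K=\{L\subseteq Y_0:L\text{ compact},\ L\in I^*\}$. It is a $\sigma$-ideal of compact sets: it is hereditary for compact subsets, and a compact countable union of members is a member.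

*Every compact $L\subseteq Y_0$ equals $\mathrm{Acc}(a)$ for some $a$.* For $L=\emptyset$ take $a=\emptyset$. Otherwise, for each $n\geq1$ take a finite $1/n$-net in $L$, and for each point $y$ of the net choose a new $O$, different from those chosen before, with $E(O)$ within $1/n$ of $y$; this is possible as $y\in\mathrm{Acc}(\mathcal O)$. Let $a$ consist of all chosen $O$. If $y\in L$, then for each $n$ some $O$ chosen at stage $n$ has $E(O)$ within $2/n$ of $y$, so $y\in\mathrm{Acc}(a)$. If $y$ has distance $\delta>0$ from $L$, then for $n>2/\delta$ the $O$ chosen at stage $n$ have $E(O)$ farther than $\delta/2$ from $y$, and only finitely many $O$ remain; so $y\notin\mathrm{Acc}(a)$.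

Since also $\mathrm{Acc}(a)\subseteq Y_0$ for all $a$, (6) gives
$$L\in\mathcal K\iff\exists a\in J\quad\mathrm{Acc}(a)=L.\tag{7}$$

**Step 3: $\mathcal K$ is analytic.** We show that $a\mapsto\mathrm{Acc}(a)$ is a Borel map from $P(\mathcal O)$ to $K(Y_0)$. Let $F\subseteq Y_0$ be compact and nonempty, and let $U_j\subseteq Y$ be the set of points at distance less than $1/j$ from $F$. Then $\mathrm{Acc}(a)\cap F\ne\emptyset$ iff for every $j\ge1$ infinitely many $O\in a$ have $E(O)\in U_j$. The forward direction is clear. For the converse, pick distinct $O_j\in a$ with $E(O_j)\in U_j$; a convergent subsequence of $(E(O_j))$ has its limit in $F$ and in $\mathrm{Acc}(a)$. The condition "at least $k$ many $O\in a$ have $E(O)\in U_j$" is open in $a$, so $\{a:\mathrm{Acc}(a)\cap F\neq\emptyset\}$ is a countable intersection of open sets. Taking $F=Y_0\setminus V$, the set $\{a:\mathrm{Acc}(a)\subseteq V\}$ is Borel for each $V$ open in $Y_0$ (if $F=\emptyset$ it is everything). Writing $V$ as a countable union of compact sets, $\{a:\mathrm{Acc}(a)\cap V\ne\emptyset\}$ is Borel. As $K(Y_0)$ has a countable base made of finite intersections of such subbasic sets, the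 map is Borel. By (7), $\mathcal K$ is the image of the analytic set $J$, so $\mathcal K$ is analytic.

**Step 4: $\mathcal K$ is $\mathbf G_\delta$, with hereditary open sets.** The theorem of Kechris, Louveau and Woodin (*The structure of $\sigma$-ideals of compact sets*, Trans. AMS 301 (1987)) says that every analytic $\sigma$-ideal of compact sets in a compact metrizable space is $\mathbf G_\delta$. So $\mathcal K=\bigcap_nO_n$ with $O_n\subseteq K(Y_0)$ open. Let
$$O'_n=\{L\in K(Y_0):\text{every compact }L'\subseteq L\text{ is in }O_n\}.$$
Its complement is the projection to the first coordinate of the compact set $\{(L,L'):L'\subseteq L,\ L'\notin O_n\}$, so $O'_n$ is open. Clearly $O'_n$ is hereditary and $O'_n\subseteq O_n$. If $L\in\mathcal K$, all its compact subsets are in $\mathcal K\subseteq O_n$, so $L\in O'_n$. Hence $\mathcal K=\bigcap_nO'_n$.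

**Step 5: countably many open sets suffice.** Let $\mathcal B$ be the set of finite unions, including $\emptyset$, of members of a countable base of $Y$, and let $\mathcal V_n$ be the set of $V\in\mathcal B$ such that all compact subsets of $\overline V\cap Y_0$ are in $O'_n$. We claim that every $L\in O'_n$ is contained in some $V\in\mathcal V_n$.

If $L=\emptyset$, take $V=\emptyset$; this is in $\mathcal V_n$ as $\emptyset\in\mathcal K\subseteq O'_n$. If $L\ne\emptyset$, pick $\varepsilon>0$ such that all compact subsets of $Y_0$ within Hausdorff distance at most $\varepsilon$ of $L$ are in $O'_n$. If $L'\subseteq Y_0$ is compact and contained in the closed $\varepsilon$-neighborhood of $L$, then $L\cup L'$ is within $\varepsilon$ of $L$, so $L\cup L'\in O'_n$ and $L'\in O'_n$ by heredity. Cover $L$ by finitely many members of the base whose closures are contained in the closed $\varepsilon$-neighborhood of $L$. Their union $V$ is as required.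

**Step 6: the families $\mathcal A_n$.** For $V\in\mathcal V_n$ let $A_V=\{O\in\mathcal O:E(O)\in V\}$, and let $\mathcal A_n=\{A_V:V\in\mathcal V_n\}$, a countable family. We verify (5).

Let $a\in J$ and $n\in\omega$. Then $\mathrm{Acc}(a)\in\mathcal K\subseteq O'_n$, so $\mathrm{Acc}(a)\subseteq V$ for some $V\in\mathcal V_n$. If $a\setminus A_V$ were infinite, then infinitely many $O\in a$ would have $E(O)$ in the compact set $Y\setminus V$, and some point of $Y\setminus V$ would be in $\mathrm{Acc}(a)$. So $a\subseteq^*A_V$.

Conversely, suppose for every $n$ there is $V\in\mathcal V_n$ with $a\subseteq^*A_V$. Then $\mathrm{Acc}(a)\subseteq\overline V\cap Y_0$, so $\mathrm{Acc}(a)\in O'_n$. As this holds for all $n$, $\mathrm{Acc}(a)\in\mathcal K$, and $a\in J$ by (6). This proves 1⇒2. $\blacksquare$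

## 9. The Stone space of a countable algebra (2⇒3)

Here the attempt of Section 3 is carried through. Let $J$ be as in 2. First, $J$ is $\mathbf F_{\sigma\delta}$: $\{a:a\subseteq^*A\}$ is the union over finite $F$ of the closed sets $\{a:a\subseteq A\cup F\}$, so by (5) $J$ is a countable intersection of countable unions of closed sets.

**Step 1: the space.** We need an algebra containing the $\mathcal A_n$ whose space is the Cantor set. Start with the countable algebra generated by $\bigcup_n\mathcal A_n$ and the finite subsets of $D$. Repeatedly, for each infinite member $A$ adjoin an infinite subset of $A$ with infinite complement in $A$, and generate an algebra again. The union $\mathcal A$ of these $\omega$ many algebras is countable, contains $\bigcup_n\mathcal A_n$ and all finite sets, and $\mathcal A/\mathrm{Fin}$ is atomless. Let $X$ be the Stone space of $\mathcal A/\mathrm{Fin}$. Since the algebra is countable, atomless and nontrivial, $X$ is homeomorphic to $2^\omega$. View the points of $X$ as ultrafilters on $\mathcal A$ without finite members, and fix a compatible metric with $\mathrm{diam}\,X\le1$. For $A\in\mathcal A$ let $\hat A=\{x:A\in x\}$;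 these are exactly the clopen sets, and $\hat A=\hat B$ iff $A$ and $B$ differ by a finite set. For $a\subseteq D$ put
$$\mathrm{acc}(a)=\{x\in X:a\cap A\text{ is infinite for all }A\in x\}.$$
This is closed: if $A\in x$ and $a\cap A$ is finite, then $\hat A$ is a neighborhood of $x$ missing $\mathrm{acc}(a)$. For $A\in\mathcal A$,
$$\mathrm{acc}(a)\subseteq\hat A\iff a\subseteq^*A,\qquad\mathrm{acc}(a\cap A)=\mathrm{acc}(a)\cap\hat A.\tag{8}$$

*Proof of (8).* Let $a\subseteq^*A$ and $x\in\mathrm{acc}(a)$. If $A\notin x$, then $D\setminus A\in x$ while $a\cap(D\setminus A)$ is finite, a contradiction. Conversely, let $a\setminus A$ be infinite, and let $p$ be a nonprincipal ultrafilter on $D$ containing $a\setminus A$. Then $x=p\cap\mathcal A$ is a point of $X$. For $B\in x$ we have $B\cap(a\setminus A)\in p$, so $a\cap B$ is infinite and $x\in\mathrm{acc}(a)$; and $D\setminus A\in x$, so $x\notin\hat A$. For the second part, $\mathrm{acc}(a\cap A)$ is contained in $\mathrm{acc}(a)$ by monotonicity and in $\hat A$ by the first part. If $x\in\mathrm{acc}(a)\cap\hat A$ and $B\in x$, then $A\cap B\in x$, so $(a\cap A)\cap B$ is infinite. $\square$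

With $A=\emptyset$, (8) says that $\mathrm{acc}(a)=\emptyset$ iff $a$ is finite.

**Step 2: a tree of partitions.** It serves to build a base indexed by $D$. We choose partitions $\Pi_0=\{D\},\Pi_1,\Pi_2,\dots$ of $D$ into finitely many infinite members of $\mathcal A$ such that each $Q\in\Pi_n$ is a union of at least three members of $\Pi_{n+1}$ (its *children*) and $\mathrm{diam}\,\hat Q\le2^{-n}$ for $Q\in\Pi_n$. Given $Q\in\Pi_n$, the set $\hat Q$ is nonempty, clopen and perfect, so it can be partitioned into at least three nonempty clopen sets $\hat R_1,\dots,\hat R_k$ of diameter at most $2^{-n-1}$. The $R_j$ are infinite, almost disjoint, and cover $Q$ up to a finite set; changing them by finite sets, which stay in $\mathcal A$, we make them a partition of $Q$.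

Any two members of $\bigcup_n\Pi_n$ are disjoint or nested, and a child $R$ of $Q$ has $\hat R\subsetneq\hat Q$, since the other children are infinite. Hence all $\hat Q$, $Q\in\bigcup_n\Pi_n$, are distinct. As their diameters tend to $0$ and each level covers $X$, they form a base of $X$.

**Step 3: the bijection $\varphi$ onto a base.** We want $\varphi(d)$ to be a small set near the place where $d$ sits in the tree. Since all members of the $\Pi_n$ are infinite, we can pick pairwise disjoint finite sets $E_n\subseteq D$ such that $E_n$ has exactly one element in each $Q\in\Pi_n$. For $d\in E_n\cap Q$, $Q\in\Pi_n$, let $\varphi(d)=\hat Q$ and $n(d)=n$. List the remaining elements of $D$, if any, as $d'_0,d'_1,\dots$ (a finite or infinite list) and put $n(d'_i)=i$. For $d'_i\in Q\in\Pi_i$ let $\varphi(d'_i)\subseteq\hat Q$ be a set of the form $\hat R_1\cup\hat R_2$, where $R_1\ne R_2$ are in $\Pi_{l+1}$ and contained in one $R\in\Pi_l$, with $R\subseteq Q$ and $l\ge i$.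

Such a set is not $\hat S$ for any $S\in\Pi_k$. If $\hat S$ were equal to $\hat R_1\cup\hat R_2$, then $S$ would meet $R$. If $k\le l$, then $S\supseteq R$, and $\hat S\supseteq\hat R\supsetneq\hat R_1\cup\hat R_2$ because $R$ has a third child. If $k>l$, then $S$ is contained in one child of $R$, and $\hat S$ cannot contain both $\hat R_1$ and $\hat R_2$. Also, infinitely many such sets are available inside $\hat Q$: if $R'\subsetneq R$ are both in the tree, a set obtained from $R'$ lies in $\hat T$ for one child $T$ of $R$, so it differs from every set obtained from $R$; now let $R$ run through an infinite descending chain below $Q$. So the choices can be made distinct.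

Thus $\varphi$ is a bijection of $D$ onto a countable base $\mathcal O$ of nonempty open sets. Only finitely many $d$ have $n(d)\le N$, for each $N$. And $\varphi(d)\subseteq\hat Q$ for the $Q\in\Pi_{n(d)}$ containing $d$; hence also for the $Q\in\Pi_n$ containing $d$ whenever $n\le n(d)$.

**Step 4: $\mathrm{cl}(\varphi[a])=\mathrm{acc}(a)$ for every $a\subseteq D$.** Let $x\in X$, and for each $n$ let $Q_n\in\Pi_n$ be such that $x\in\hat Q_n$.

Let $x\in\mathrm{cl}(\varphi[a])$ and fix $n$. As $X$ is perfect, each $\varphi(d)$ has positive diameter, so a fixed $d$ satisfies $\varphi(d)\subseteq B(x,\varepsilon)$ only for $\varepsilon$ bounded away from $0$. Hence infinitely many $d\in a$ satisfy $\varphi(d)\subseteq\hat Q_n$. All but finitely many of these have $n(d)\ge n$. For such $d$ let $d\in Q''\in\Pi_n$; then $\emptyset\neq\varphi(d)\subseteq\hat Q''\cap\hat Q_n$, so $Q''=Q_n$ and $d\in Q_n$. So $a\cap Q_n$ is infinite. If $A\in x$, then $\hat Q_n\subseteq\hat A$ for some $n$, so $Q_n\subseteq^*A$ and $a\cap A$ is infinite. Thus $x\in\mathrm{acc}(a)$.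

Let $x\in\mathrm{acc}(a)$ and fix $n$. Then $a\cap Q_n$ is infinite, and we can choose $d\in a\cap Q_n$ with $n(d)\ge n$. So $\varphi(d)\subseteq\hat Q_n\subseteq B(x,2^{-n+1})$. Thus $x\in\mathrm{cl}(\varphi[a])$.

**Step 5: the $\sigma$-ideal, and what must be shown.** Let $I$ be the family of all subsets of $X$ covered by countably many sets $\mathrm{acc}(b)$, $b\in J$. It is closed under subsets and countable unions. It contains singletons: given $x$, the countable family $x$ has an infinite pseudointersection $a$, that is, $a\subseteq^*A$ for all $A\in x$. By density of $J$ there is an infinite $a'\subseteq a$ in $J$. By (8), $\mathrm{acc}(a')\subseteq\bigcap_{A\in x}\hat A=\{x\}$, and $\mathrm{acc}(a')\ne\emptyset$ as $a'$ is infinite. So $\{x\}=\mathrm{acc}(a')\in I$.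

If $a\in J$, then $\mathrm{cl}(\varphi[a])=\mathrm{acc}(a)\in I$. It remains to show
$$\mathrm{acc}(a)\in I\ \Longrightarrow\ a\in J.\tag{9}$$
Then $J=\{a:\mathrm{cl}(\varphi[a])\in I\}$, and $I$ is proper because $\mathrm{acc}(D)=X$ and $D\notin J$. Since $\mathrm{cl}$ depends only on the topology, we may carry everything to $2^\omega$ by a homeomorphism, and 3 follows.

**Step 6: inclusion in one set.** This is the point where the attempt of Section 3 stopped; now (5) gives
$$\mathrm{acc}(a)\subseteq\mathrm{acc}(b),\ b\in J\ \Longrightarrow\ a\in J.\tag{10}$$
Indeed, for each $n$ there is $A\in\mathcal A_n\subseteq\mathcal A$ with $b\subseteq^*A$. By (8), $\mathrm{acc}(a)\subseteq\mathrm{acc}(b)\subseteq\hat A$, so $a\subseteq^*A$. By (5), $a\in J$.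

**Step 7: from countable covers to one set.** We prove (9) by Baire category, and weak selectivity shrinks $a$ into the good part. Suppose $\mathrm{acc}(a)\subseteq\bigcup_i\mathrm{acc}(b_i)$ with $b_i\in J$, but $a\notin J$. Let
$$\mathcal U=\Big\{Q\in\bigcup_n\Pi_n:a\cap Q\in J\Big\},\qquad L=\mathrm{acc}(a)\setminus\bigcup_{Q\in\mathcal U}\hat Q .$$

If $L=\emptyset$, then by compactness finitely many $\hat Q_j$ with $Q_j\in\mathcal U$ cover $\mathrm{acc}(a)$. By (8), $a\subseteq^*\bigcup_jQ_j$, and as all $a\cap Q_j$ are in $J$, so is $a$, a contradiction. So $L$ is a nonempty compact set covered by the closed sets $\mathrm{acc}(b_i)$. By the Baire category theorem in $L$ there are $i$ and $Q\in\bigcup_n\Pi_n$ with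
$$\emptyset\ne L\cap\hat Q\subseteq\mathrm{acc}(b_i).\tag{11}$$
Since $L$ is disjoint from $\hat Q'$ for all $Q'\in\mathcal U$, we have $Q\notin\mathcal U$. So $a_0=a\cap Q\notin J$.

The set $\mathrm{acc}(a_0)$ itself may leave $L$, so we pass to a subset of $a_0$ that accumulates only in $L\cap\hat Q$. The closed set $L\cap\hat Q$ is the intersection of a decreasing sequence of clopen sets. Taking the corresponding members of $\mathcal A$, intersecting the first $k$ of them and removing the first $k$ elements of $D$, which does not change $\hat W_k$, we obtain $W_k\in\mathcal A$ with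
$$D=W_0\supseteq W_1\supseteq\cdots,\qquad\bigcap_k\hat W_k=L\cap\hat Q,\qquad\bigcap_kW_k=\emptyset .$$

For every $k$ we have $a_0\setminus W_k\in J$. Indeed, by (8), $\mathrm{acc}(a_0\setminus W_k)=\mathrm{acc}(a)\cap\hat Q\setminus\hat W_k$. This is a compact subset of $\mathrm{acc}(a)$, disjoint from $L$ because $L\cap\hat Q\subseteq\hat W_k$. So it is covered by finitely many $\hat Q'$ with $Q'\in\mathcal U$. By (8), $a_0\setminus W_k$ is almost contained in the union of these $Q'$, and each $a\cap Q'$ is in $J$.

Define $f$ on $a_0$ by $f(d)=\max\{k:d\in W_k\}$; the maximum exists because $W_0=D$, the $W_k$ decrease and $\bigcap_kW_k=\emptyset$. The fiber $f^{-1}(k)$ is contained in $a_0\setminus W_{k+1}\in J$, so $f$ is constant on no $J$-positive set. By weak selectivity there is a $J$-positive $b\subseteq a_0$ on which $f$ is 1-1. For each $k$ the set $b\setminus W_k=\{d\in b:f(d)<k\}$ has at most $k$ elements, so $b\subseteq^*W_k$. By (8) and (11),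
$$\mathrm{acc}(b)\subseteq\bigcap_k\hat W_k=L\cap\hat Q\subseteq\mathrm{acc}(b_i).$$
By (10), $b\in J$, a contradiction. This proves (9), hence 2⇒3, and with it Theorem 3. $\blacksquare$
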